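\title{A Dehn function that is not equivalent to a superadditive function}

\begin{abstract}
We construct a finitely presented group whose Dehn function is not equivalent to any superadditive function. More precisely, for every computable nondecreasing function $\kappa$ with $\kappa(m)\ge m$ there is a finite presentation of a group with solvable word problem whose Dehn function $d$ satisfies $d(m_n)>\kappa(m_n)$ and $d(\kappa(m_n))\le(1+\frac1{n+1})\,d(m_n)$ along an infinite sequence $m_0<m_1<\cdots$. In particular, the Dehn function of $G*\mathbb Z$ need not be bounded by that of $G$ up to equivalence. The group has a central subgroup of exponent $2$ spanned by elements indexed by the configurations of a counter machine. A very sparse family of these elements is trivial only because a long computation halts, and up to a computable cost any product of conjugates of such an element $w$ equals $w$ or $1$, so that area cannot add up.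
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\mathbb N=\{0,1,2,\dots\}$. Let $\langle A\mid R\rangle$ be a finite presentation of a group $G$. A word $w$ over $A^{\pm1}$ represents the identity of $G$ exactly when it is freely equal to a product
\[
\prod_{i=1}^{k} g_i r_i^{\pm1}g_i^{-1},\qquad r_i\in R,\quad g_i \text{ words over } A^{\pm1}.
\]
The least such $k$ is the \emph{area} $\operatorname{Area}(w)$; it counts how many times a defining relation must be applied to reduce $w$ to the empty word. For a word that is nontrivial in $G$ we put $\operatorname{Area}(w)=\infty$. Freely equal words have the same area, and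
\[
\operatorname{Area}(vw)\le\operatorname{Area}(v)+\operatorname{Area}(w),\qquad \operatorname{Area}(w^{-1})=\operatorname{Area}(gwg^{-1})=\operatorname{Area}(w).
\]
The \emph{Dehn function} $d(n)$ of the presentation is the maximal area of a word of length at most $n$ that represents the identity. It is nondecreasing.

For $f,g\colon\mathbb N\to\mathbb N$ write $f\preceq g$ if there is a positive integer $C$ with
\[
f(n)\le C\,g(Cn)+Cn+C\qquad\text{for all } n,
\]
and call $f$ and $g$ \emph{equivalent} if $f\preceq g$ and $g\preceq f$. Up to this equivalence the Dehn function does not depend on the finite presentation, and we write $d_G$ for it when only the equivalence class matters. A function $f\colon\mathbb N\to\mathbb N$ is \emph{superadditive} if $f(m+n)\ge f(m)+f(n)$ for all $m,n$. Such a function is nondecreasing and satisfies $f(Km)\ge Kf(m)$. Examples are $0$, the powers $n^j$ with $j\ge1$, and $2^n-1$. We consider the following question from \cite{Ol}.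

\begin{quote}
\emph{Is the Dehn function of an arbitrary finitely presented group equivalent to a superadditive function?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:main}
There is a finitely presented group $G$ whose Dehn function is not equivalent to any superadditive function.
\end{theorem}

The obstruction is that the Dehn function can be large at some length $m$ and then stay almost constant on an interval $[m,\kappa(m)]$ whose length is any prescribed computable function of $m$.

\begin{theorem}\label{thm:strong}
Let $\kappa\colon\mathbb N\to\mathbb N$ be computable and nondecreasing with $\kappa(m)\ge m$. There are a finitely presented group $G$ with solvable word problem, a finite presentation of $G$ with Dehn function $d$, and numbers $m_0<m_1<\cdots$ such that for every $n$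
\[
d(m_n)>\kappa(m_n),\qquad d(\kappa(m_n))\le\Bigl(1+\frac1{n+1}\Bigr)d(m_n).
\]
\end{theorem}

Consequently the negative answer survives when the linear rescaling in the definition of $\preceq$ is replaced by any fixed computable one, and a free factor $\mathbb Z$ can change the Dehn function.

\begin{corollary}\label{cor:rescale}
For every computable nondecreasing $\kappa_0\colon\mathbb N\to\mathbb N$ with $\kappa_0(n)\ge n$ there is a finite presentation of a group with solvable word problem whose Dehn function $d$ has the following property: there are no superadditive $f$ and constant $C$ with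
\[
d(n)\le Cf(\kappa_0(n))+C\kappa_0(n)\quad\text{and}\quad f(n)\le Cd(\kappa_0(n))+C\kappa_0(n)\qquad\text{for all } n.
\]
\end{corollary}

\begin{corollary}\label{cor:free}
There is a finitely presented group $G$ with solvable word problem such that $d_{G*\mathbb Z}\not\preceq d_G$.
\end{corollary}

We write $[a,b]=aba^{-1}b^{-1}$, and $\|\alpha\|=\max_j|\alpha_j|$ for $\alpha\in\mathbb Z^k$.

\section{When area adds up, and when it does not}\label{sec:idea}

\subsection*{Why one expects a positive answer}
If $w$ is a trivial word of length $m$ and area $d(m)$, one would like to assemble $K$ copies of $w$ into a trivial word of length about $Km$ and area about $Kd(m)$. The general inequality $\operatorname{Area}(vw)\le\operatorname{Area}(v)+\operatorname{Area}(w)$ points the wrong way, but in familiar situations it is an equality for well-chosen words.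

In $\langle a,b\mid[a,b]\rangle$ a trivial word traces a closed path in the lattice $\mathbb Z^2$. The signed area $\oint x\,dy$ of this path is additive under concatenation, unchanged by free reduction and conjugation, and equal to $\pm1$ on the relator and its inverse. Its absolute value is therefore a lower bound for $\operatorname{Area}$, and $\operatorname{Area}([a^n,b^n]^K)\ge Kn^2$. Since a trivial word of length $n$ can be sorted by at most $n^2$ commutations, the Dehn function is equivalent to the superadditive function $n^2$.

In a free product with $\mathbb Z$ the new generator keeps the copies of $w$ apart.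

\begin{lemma}\label{lem:freeproduct}
Let $d$ and $\tilde d$ be the Dehn functions of the presentations $\langle A\mid R\rangle$ of $G$ and $\langle A,y\mid R\rangle$ of $G*\mathbb Z$. Then $\tilde d(K(m+2))\ge K\,d(m)$ for all $K,m$.
\end{lemma}

\begin{proof}
Let $w$ be a word over $A^{\pm1}$, trivial in $G$, with $|w|\le m$ and area $d(m)$ over $\langle A\mid R\rangle$. The word $\Omega=(wy)^Ky^{-K}$ has length at most $K(m+2)$ and is freely equal to $\prod_{i=0}^{K-1}y^iwy^{-i}$, so it is trivial in $G*\mathbb Z$. Suppose $\Omega$ is freely equal to a product of $M$ factors $gr^{\pm1}g^{-1}$ with $r\in R$ and $g$ in the free group $F(A,y)$.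

Let $N$ be the kernel of the map $F(A,y)\to\langle y\rangle$ that kills $A$. It is free on the elements $a^{(i)}=y^iay^{-i}$ ($a\in A$, $i\in\mathbb Z$): the corresponding cover of the bouquet of circles is a line of $y$-edges with a loop for each $a\in A$ at each vertex. Let $\pi_i\colon N\to F(A)$ send $a^{(i)}$ to $a$ and $a^{(j)}$ to $1$ for $j\ne i$. If $g$ has $y$-exponent sum $j$, then $g=g'y^j$ with $g'\in N$, and $gr^{\pm1}g^{-1}=g'(y^jry^{-j})^{\pm1}g'^{-1}$, where $y^jry^{-j}$ is $r$ spelled in the letters $a^{(j)}$. So $\pi_i$ maps this factor to the conjugate $\pi_i(g')r^{\pm1}\pi_i(g')^{-1}$ if $j=i$, and to $1$ otherwise. For $0\le i<K$ we have $\pi_i(\Omega)=w$, hence at least $d(m)$ of the $M$ factors have $j=i$. Summing over $i$ gives $M\ge Kd(m)$.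
\end{proof}

With $K=1$ the lemma gives $d_G\preceq d_{G*\mathbb Z}$, so Corollary~\ref{cor:free} says that the free factor can raise the Dehn function strictly. If every group had some internal substitute for the letter $y$, the inequality of the lemma would hold for $d$ itself. Our group has none.

\subsection*{Plateaus}
A function equivalent to a superadditive one must grow by a factor of order $K$ when its argument is multiplied by $K$, unless it is so small that the linear term in the definition of $\preceq$ absorbs it; for instance, every $g$ with $g(n)\le n$ is equivalent to $0$. A high and long plateau is therefore an obstruction.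

\begin{lemma}\label{lem:plateau}
Let $d\colon\mathbb N\to\mathbb N$ be nondecreasing, and suppose that for infinitely many $m$
\[
d(m)>m^2\qquad\text{and}\qquad d(m^2)\le 2d(m).
\]
Then $d$ is not equivalent to any superadditive function.
\end{lemma}

\begin{proof}
Suppose $f$ is superadditive and equivalent to $d$. Both functions are nondecreasing, so the constants in $d\preceq f$ and $f\preceq d$ can be enlarged to a common integer $C\ge1$. Let $m\ge C^2$ be as in the hypothesis and $K=\lfloor m/C^2\rfloor\ge1$. Using $Kf(Cm)\le f(KCm)$,
\[
Kd(m)\le Cf(KCm)+KC(m+1)\le C^2d(C^2Km)+C^3Km+C^2+KC(m+1).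
\]
Since $C^2K\le m$, the first term on the right is at most $C^2d(m^2)\le2C^2d(m)$, and the other three terms add up to at most $Cm^2+m^2+2m^2\le(C+3)\,d(m)$. Dividing by $d(m)>0$ gives $\lfloor m/C^2\rfloor\le2C^2+C+3$, which fails for large $m$.
\end{proof}

For example, if $2\le m_0<m_1<\cdots$ with $m_{j+1}>m_j^2$, a step function equal to $m_j^3$ on $[m_j,m_{j+1})$ and to $0$ below $m_0$ satisfies the hypothesis. The task is to make a Dehn function look like this.

\subsection*{A hard relation that is cheaply a central involution}
The mechanism is visible for a single word.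

\begin{example}\label{ex:toy}
Let $w$ be a trivial word of very large area, and suppose that $w^2$ and all commutators $[a,w]$, $a\in A^{\pm1}$, have area at most a much smaller number $\mu$. In other words, it is cheap to prove that $w$ is central of order at most $2$, and expensive to prove that $w=1$. Consider a product of $K$ conjugates $W=\prod_{i=1}^Kg_iw^{\pm1}g_i^{-1}$. The free equalities
\[
(ga)\,w\,(ga)^{-1}=g[a,w]g^{-1}\cdot gwg^{-1},\qquad gw^{-1}g^{-1}=gw^{-2}g^{-1}\cdot gwg^{-1}
\]
show that the $i$-th factor is freely equal to $V_iw$ with $\operatorname{Area}(V_i)\le\mu(1+|g_i|)$. Then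
\[
W=V_1\cdot wV_2w^{-1}\cdots w^{K-1}V_Kw^{-(K-1)}\cdot w^K
\]
freely, and $\operatorname{Area}(w^K)\le\mu\lfloor K/2\rfloor+\operatorname{Area}(w)$. Hence
\[
\operatorname{Area}(W)\le\operatorname{Area}(w)+\mu\Bigl(2K+\sum_i|g_i|\Bigr).
\]
The expensive relation is paid for once, however many copies of it are multiplied.
\end{example}

To turn this into a plateau we need infinitely many such words, very sparse in length and of rapidly growing area, and we need a bound of this shape for \emph{every} trivial word, not only for products of conjugates of $w$. The following proposition provides this. The cheap part of the area is measured by a computable function $E$, and the hard words $w_u$ become trivial when $u$ enters a recursively enumerable (r.e.) set, which can happen much later than any computable bound predicts.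

\begin{proposition}\label{prop:key}
From an index of an r.e.\ set $S\subseteq\mathbb N$ one can effectively obtain a finite presentation $\mathcal P$ of a group $G$, words $w_u$ $(u\in\mathbb N)$, and an algorithm computing a total nondecreasing function $E\colon\mathbb N\to\mathbb N$, such that, with area and the Dehn function $d$ taken over $\mathcal P$:
\begin{enumerate}
\item[(a)] $|w_u|=2\cdot3^u+2$, and $w_u=1$ in $G$ if and only if $u\in S$;
\item[(b)] $d(N)\le E(N)+\sum_{u\in S,\ u\le2N+3}\operatorname{Area}(w_u)$ for all $N$;
\item[(c)] if $S$ is recursive, then $G$ has solvable word problem.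
\end{enumerate}
\end{proposition}

Section~\ref{sec:deduction} derives all results of Section~\ref{sec:intro} from this proposition. Sections~\ref{sec:machine}--\ref{sec:central} prove it: we build a machine, a group with a central subgroup $Z$ indexed by its configurations, a finite presentation of the group, and an algorithm that rewrites the words representing elements of $Z$.

\section{Standard facts}\label{sec:facts}

A set $S\subseteq\mathbb N$ is \emph{r.e.}\ if it is the set of inputs on which some program halts; $W_e$ denotes this set for the program with number $e$, and $e$ is an \emph{index} of $W_e$. A set is \emph{recursive} if membership in it is decidable. There are r.e.\ sets that are not recursive.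

\begin{enumerate}
\item[(F1)] \emph{Area bounds are decidable.} Given a finite presentation, a word $w$ and $B\in\mathbb N$, one can decide whether $\operatorname{Area}(w)\le B$. Indeed, replacing $w$ by its free reduction and the relators by their cyclic reductions does not change the area. By van Kampen's lemma \cite{LS}, $\operatorname{Area}(w)\le B$ if and only if there is a van Kampen diagram for $w$ with at most $B$ faces. Every edge of such a diagram lies on the boundary path or on a face, so it has at most $|w|+BL$ edges, where $L$ is the maximal relator length, and there are finitely many diagrams to inspect. Testing $B=0,1,2,\dots$ in turn computes $\operatorname{Area}(w)$ if $w$ is trivial and runs forever otherwise.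
\item[(F2)] \emph{Kleene's recursion theorem.} For every program with two inputs $(e,u)$ there is a number $e$ such that $W_e$ is the set of $u$ for which the program halts on $(e,u)$.
\item[(F3)] \emph{Counter machines} (Minsky; Shepherdson--Sturgis). A counter machine has finitely many registers holding natural numbers and finitely many states, among them a start state and a halting state. Each non-halting state has exactly one instruction: increment a register and go to $q'$; or test a register, and if it is positive, decrement it and go to $q'$, while if it is zero, go to $q''$. From an index of an r.e.\ set $S$ one can effectively construct a counter machine which, started with $u$ in the first register and $0$ in the others, reaches its halting state if and only if $u\in S$.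
\item[(F4)] \emph{HNN extensions.} Let $\psi_j\colon P_j\to P_j'$ be finitely many isomorphisms between subgroups of a group $G_0$. The HNN extension $G$ is obtained from $G_0$ by adjoining \emph{stable letters} $\sigma_j$ and the relations $\sigma_j^{-1}p\sigma_j=\psi_j(p)$, $p\in P_j$. The group $G_0$ embeds in $G$. Britton's lemma: if a word in elements of $G_0$ and stable letters contains at least one stable letter or inverse and represents an element of $G_0$, then it contains a \emph{pinch}, that is, a subword $\sigma_j^{-1}p\sigma_j$ with $p\in P_j$ or $\sigma_jp'\sigma_j^{-1}$ with $p'\in P_j'$.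
\item[(F5)] \emph{Free and semidirect products.} Every element of a free product has a unique normal form as a product of \emph{syllables}, nontrivial elements of the factors with neighbors in different factors. Subgroups of the factors generate their free product, which consists of the elements all of whose syllables lie in these subgroups. A pair of homomorphisms $\alpha\colon N\to\Gamma$, $\beta\colon\Phi\to\Gamma$ extends to $N\rtimes\Phi$ if $\beta(f)\alpha(n)\beta(f)^{-1}=\alpha(fnf^{-1})$ for $f$ and $n$ in generating sets of $\Phi$ and $N$; we call this condition \emph{compatibility}.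
\end{enumerate}

\section{Sparse hard relations}\label{sec:deduction}

In this section we assume Proposition~\ref{prop:key}. Let $\kappa$ be as in Theorem~\ref{thm:strong}. We let $S$ contain only numbers from a sequence so sparse that, by part (b), words of length up to $\kappa(|w_u|)$ do not yet involve the next hard word. Define
\[
u_0=1,\qquad m_n=2\cdot3^{u_n}+2,\qquad u_{n+1}=2\kappa(m_n)+4 .
\]
Both sequences are computable because $\kappa$ is. Because $\kappa(m)\ge m$ we have $u_{n+1}>m_n>u_n$, so both are strictly increasing, and one can decide whether a given $u$ is some $u_n$ and find this $n$. Let $S_0\subseteq\mathbb N$ be r.e., let $S=\{u_n:n\in S_0\}$, and take $\mathcal P,G,w_u,E,d$ from Proposition~\ref{prop:key}. Put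
\[
a_n=\operatorname{Area}(w_{u_n}),\qquad\beta_n=E(\kappa(m_n))+\kappa(m_n).
\]
Thus $a_n<\infty$ if and only if $n\in S_0$, and $\beta_n$ is computable. Call $n$ \emph{good} if $n\in S_0$ and
\begin{equation}\label{eq:good}
a_n>(n+1)\Bigl(\beta_n+\sum_{i\in S_0,\ i<n}a_i\Bigr).
\end{equation}

\begin{lemma}\label{lem:good}
If $n$ is good, then $d(m_n)>\kappa(m_n)$ and $d(\kappa(m_n))\le(1+\frac1{n+1})\,d(m_n)\le2d(m_n)$.
\end{lemma}

\begin{proof}
The word $w_{u_n}$ is trivial of length $m_n$, so $d(m_n)\ge a_n>\beta_n\ge\kappa(m_n)$. The elements of $S$ that are at most $2\kappa(m_n)+3<u_{n+1}$ are among the $u_i$ with $i\in S_0$, $i\le n$. By Proposition~\ref{prop:key}(b) and \eqref{eq:good},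
\[
d(\kappa(m_n))\le E(\kappa(m_n))+\sum_{i\in S_0,\ i<n}a_i+a_n\le\frac{a_n}{n+1}+a_n\le\Bigl(1+\frac1{n+1}\Bigr)d(m_n).\qedhere
\]
\end{proof}

It remains to choose $S_0$ so that good numbers exist. The simplest source of large areas is undecidability: a computable upper bound for the areas would decide $S_0$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\kappa(m)=m^2$ and let $S_0$ be r.e.\ and not recursive. We claim that there are infinitely many good $n$. Otherwise there is $n_0$ such that \eqref{eq:good} fails for all $n\in S_0$ with $n\ge n_0$. Let $B_n=\max(\{0\}\cup\{a_i:i\in S_0,\ i<n_0\})$ for $n<n_0$, and $B_n=(n+1)(\beta_n+\sum_{i<n}B_i)$ for $n\ge n_0$. The sequence $B_n$ is computable, since only two fixed numbers enter besides $\beta_n$. We have $a_n\le B_n$ for all $n\in S_0$: by definition if $n<n_0$, and by induction and the failure of \eqref{eq:good} if $n\ge n_0$. For $n\notin S_0$ we have $a_n=\infty$. So $n\in S_0$ if and only if $\operatorname{Area}(w_{u_n})\le B_n$, which is decidable by (F1), contrary to the choice of $S_0$.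

By Lemma~\ref{lem:good}, $d(m)>m^2$ and $d(m^2)\le2d(m)$ for the infinitely many numbers $m=m_n$ with $n$ good. Lemma~\ref{lem:plateau} applies, and the conclusion holds for every finite presentation of $G$ because all its Dehn functions are equivalent.
\end{proof}

The group just obtained has unsolvable word problem, since $w_{u_n}=1$ if and only if $n\in S_0$. For Theorem~\ref{thm:strong} we want $S_0=\mathbb N$, with every $n$ good. The set $S$ is then simple, but we are free to choose a program for it that halts very late: it should admit $u_n$ only after it has made sure that the area of $w_{u_n}$ exceeds the right side of \eqref{eq:good}. This is circular, because $\mathcal P$ and $E$ are built from the program itself, and the recursion theorem is what permits such a circle. It is here that we use that $\mathcal P$ and $E$ are obtained effectively from an index, and that $E$ is total whatever the index.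

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
For an index $e$ let $\mathcal P_e$, $w_u$, $E_e$ be given by Proposition~\ref{prop:key} for $S=W_e$, and let $a_n$ and $\beta_n$ be defined with respect to $\mathcal P_e$ and $E_e$. Consider the following program with inputs $(e,u)$.
\begin{quote}
If $u$ is not of the form $u_n$, run forever. If $u=u_n$, compute $a_0,\dots,a_{n-1}$ by the procedure in (F1) and put $B_n=(n+1)(\beta_n+\sum_{i<n}a_i)$. Decide by (F1) whether $\operatorname{Area}(w_{u_n})\le B_n$. If yes, run forever; if no, halt.
\end{quote}
By (F2) there is $e$ such that $W_e$ is the set of $u$ for which the program halts on $(e,u)$. Fix this $e$. We show by induction on $n$ that $u_n\in W_e$ and $a_n>B_n$. By the induction hypothesis and Proposition~\ref{prop:key}(a), the words $w_{u_i}$ with $i<n$ are trivial, so on input $(e,u_n)$ the program computes $B_n$ and reaches the test. If the answer were yes, then $w_{u_n}$ would be trivial, so $u_n\in W_e$ by Proposition~\ref{prop:key}(a), although the program runs forever on $(e,u_n)$; this is a contradiction. So the answer is no, which means $a_n>B_n$, and the program halts, which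 means $u_n\in W_e$.

Hence $W_e=\{u_n:n\in\mathbb N\}$. This set is recursive, so $G$ has solvable word problem by Proposition~\ref{prop:key}(c). It corresponds to $S_0=\mathbb N$, every $n$ is good, and Lemma~\ref{lem:good} is the assertion.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:rescale}]
Apply Theorem~\ref{thm:strong} with $\kappa(m)=\kappa_0(m\kappa_0(m))$, which is computable and nondecreasing and satisfies $\kappa(m)\ge m\kappa_0(m)\ge m^2\ge m$. Suppose $f$ and $C$ are as excluded; then $C>0$ because $d\ne0$. Let $m=m_n$. Multiply the first inequality at $m$ by $m$, use $mf(\kappa_0(m))\le f(m\kappa_0(m))$, and apply the second inequality at $m\kappa_0(m)$: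
\[
m\,d(m)\le Cf(m\kappa_0(m))+Cm\kappa_0(m)\le C^2d(\kappa(m))+C^2\kappa(m)+C\kappa(m).
\]
Since $d(\kappa(m))\le2d(m)$ and $\kappa(m)<d(m)$, the right side is at most $(3C^2+C)\,d(m)$. So $m_n\le3C^2+C$, which fails for large $n$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:free}]
Take $G$ and its presentation from Theorem~\ref{thm:strong} with $\kappa(m)=m^2$, and let $\tilde d$ be as in Lemma~\ref{lem:freeproduct}. Suppose $\tilde d(N)\le Cd(CN)+CN+C$ for all $N$. Let $m=m_n\ge1$ and $K=\lfloor m/(3C)\rfloor$, so that $CK(m+2)\le m(m+2)/3\le m^2$. By Lemma~\ref{lem:freeproduct},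
\[
Kd(m)\le\tilde d(K(m+2))\le Cd(m^2)+m^2+C\le2Cd(m)+d(m)+Cd(m).
\]
So $\lfloor m_n/(3C)\rfloor\le3C+1$, which fails for large $n$.
\end{proof}

\section{A counter machine on integer registers}\label{sec:machine}

We now start on Proposition~\ref{prop:key}. Fix an r.e.\ set $S$ and a counter machine $\mathcal A$ for it as in (F3), with registers $\mathsf R_1,\dots,\mathsf R_r$, start state $p_0$ and halting state $p_*$. Let $h(u)\in\mathbb N\cup\{\infty\}$ be the number of steps $\mathcal A$ makes on input $u$ before it halts, so $u\in S$ if and only if $h(u)<\infty$.

\subsection*{Integer configurations}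
In the group, a free abelian subgroup $\mathbb Z^k$ will act on register contents by translation, so every vector of $\mathbb Z^k$ occurs as a content, and a move will be imposed by a stable letter, which requires it to be an affine map defined on a coset of a subgroup of $\mathbb Z^k$. If a register simply held its count, the condition ``the register is positive'' would not describe a coset. We therefore encode counts so that this condition becomes a congruence.

A machine $\mathcal M$ with $k$ registers and finite state set $\mathcal Q$ containing a final state $q_*$ has the \emph{configurations} $c=(q,\alpha)\in\mathcal C=\mathcal Q\times\mathbb Z^k$. Each state $q\ne q_*$ has one instruction, which defines the \emph{moves} from the configurations $(q,\alpha)$: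
\begin{itemize}
\item $\mathrm{Inc}(j;q')$: replace $\alpha_j$ by $3\alpha_j+1$ and go to $q'$;
\item $\mathrm{Test}(j;q',q'')$: if $\alpha_j\equiv1\pmod3$, replace $\alpha_j$ by $(\alpha_j-1)/3$ and go to $q'$ (the \emph{decrementing branch}); if $\alpha_j=0$, go to $q''$ (the \emph{zero branch}); otherwise there is no move.
\end{itemize}
There is no move from the state $q_*$. Each configuration has at most one move, and it is \emph{terminal} if it has none. The \emph{orbit} of $c$ consists of $c$ and all configurations reached from it. Let $\sim$ be the equivalence relation on $\mathcal C$ generated by the moves. Then $c\sim c'$ if and only if the orbits of $c$ and $c'$ meet. Indeed, meeting orbits give $c\sim c'$; and the relation ``the orbits meet'' contains the moves and is transitive, because two points on the orbit of a configuration $c'$ are such that one is reached from the other.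

For an integer $\alpha_j$ write the odd number $2\alpha_j+1$ as $3^ao$ with $3\nmid o$, and call $a\in\mathbb N$ the \emph{value} and $o$ the \emph{tag} of the register. Since $2(3\alpha_j+1)+1=3(2\alpha_j+1)$, an increment raises the value by $1$. The decrementing branch applies exactly when $3\mid2\alpha_j+1$, that is, when the value is positive, and it lowers the value by $1$. The zero branch applies exactly when $2\alpha_j+1=1$, that is, when the value is $0$ and the tag is $1$. Thus \emph{tags never change, and $\mathcal M$ acts on values as an ordinary counter machine, except that it is stuck when it should take the zero branch on a register whose tag is not $1$.} The register with tag $1$ and value $a$ contains $\varepsilon(a)=(3^a-1)/2$. For any tag, the value $a$ satisfies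
\begin{equation}\label{eq:value}
3^a\le2|\alpha_j|+1 .
\end{equation}
The map $\alpha\mapsto3\alpha+1$ is used because its fixed point $-1/2$ is not an integer, so that every integer has a finite value. With $\alpha\mapsto2\alpha+1$ the content $-1$ could be decremented forever.

\begin{example}\label{ex:one}
Let $k=1$ and $\mathcal Q=\{q,q_*\}$ with the instruction $\mathrm{Test}(1;q,q_*)$ at $q$. The content $4=\varepsilon(2)$ has tag $1$, and $(q,4)\to(q,1)\to(q,0)\to(q_*,0)$. The content $7$ has $2\cdot7+1=3\cdot5$, and $(q,7)\to(q,2)$ is stuck. The content $-5$ has $2(-5)+1=9\cdot(-1)$, and $(q,-5)\to(q,-2)\to(q,-1)$ is stuck.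
\end{example}

Let $\mathbf e_1,\dots,\mathbf e_k$ be the standard basis of $\mathbb Z^k$. The moves of $\mathcal M$ are described by finitely many \emph{rules} $\nu$, one for each increment and two for each test. A rule consists of states $q_\nu,q'_\nu$, a subgroup $\Lambda_\nu\le\mathbb Z^k$, an injective homomorphism $\phi_\nu\colon\Lambda_\nu\to\mathbb Z^k$ and vectors $\omega_\nu,\omega'_\nu$, and its moves are
\begin{equation}\label{eq:rule}
(q_\nu,\omega_\nu+\ell)\to(q'_\nu,\omega'_\nu+\phi_\nu(\ell)),\qquad\ell\in\Lambda_\nu .
\end{equation}
For an instruction on register $j$ the data are as follows.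
\begin{center}
\begin{tabular}{lllll}
 & $\Lambda_\nu$ & $\phi_\nu$ & $\omega_\nu$ & $\omega'_\nu$\\ \hline
increment & $\mathbb Z^k$ & multiply $\ell_j$ by $3$ & $0$ & $\mathbf e_j$\\
decrementing branch & $\{\ell:3\mid\ell_j\}$ & divide $\ell_j$ by $3$ & $\mathbf e_j$ & $0$\\
zero branch & $\{\ell:\ell_j=0\}$ & identity & $0$ & $0$
\end{tabular}
\end{center}

\subsection*{The program}
The function $E$ of Proposition~\ref{prop:key} must be computable without knowledge of $S$. This will require an algorithm that replaces an \emph{arbitrary} configuration by an equivalent one from a short list of normal ones, so that the only undecidable question left is whether a start configuration is equivalent to the final one. If $\mathcal M$ merely simulated $\mathcal A$, a configuration in the middle of a run that never halts would offer no evident representative. So $\mathcal M$ keeps the input $u$ and a budget $b$, simulates at most $b$ steps of $\mathcal A$, and if $\mathcal A$ has not halted, erases its work and starts again with budget $b+1$. Every run then returns to the start state or ends after finitely many moves.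

The registers of $\mathcal M$ are $\mathsf U,\mathsf V,\mathsf K,\mathsf L,\mathsf W,\mathsf R_1,\dots,\mathsf R_r$, with $\mathsf U$ the first; $k=r+5$. Here $\mathsf U$ stores the input, $\mathsf K$ stores the budget, $\mathsf W$ is the clock, and $\mathsf V,\mathsf L$ are auxiliary. ``Clear $j$'' is a state $q$ with instruction $\mathrm{Test}(j;q,q')$, where $q'$ is the next state of the program. The states are grouped into six blocks and $q_*$.
\begin{enumerate}
\item[B1.] Clear $\mathsf V,\mathsf L,\mathsf W,\mathsf R_1,\dots,\mathsf R_r$ in this order and go to $q_1$. The first of these states, which clears $\mathsf V$, is the start state $q_0$.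
\item[B2.] $q_1$: $\mathrm{Test}(\mathsf U;q_2,q_4)$;\ \ $q_2$: $\mathrm{Inc}(\mathsf V;q_3)$;\ \ $q_3$: $\mathrm{Inc}(\mathsf R_1;q_1)$;\ \ $q_4$: $\mathrm{Test}(\mathsf V;q_5,q_6)$;\ \ $q_5$: $\mathrm{Inc}(\mathsf U;q_4)$. The first loop moves the value of $\mathsf U$ to both $\mathsf V$ and $\mathsf R_1$, and the second moves it back from $\mathsf V$ to $\mathsf U$.
\item[B3.] States $q_6,\dots,q_{10}$: the same five instructions with $\mathsf K,\mathsf L,\mathsf W$ in place of $\mathsf U,\mathsf V,\mathsf R_1$, with exit to $p_0^\sharp$.
\item[B4.] For each state $p\ne p_*$ of $\mathcal A$, two states: $p^\sharp$ with $\mathrm{Test}(\mathsf W;p^\flat,q_+)$, and $p^\flat$ with the instruction of $p$, each target $p'$ being replaced by $p'^\sharp$. Here $p_*^\sharp$ means $q_{\mathrm{acc}}$.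
\item[B5.] $q_+$: $\mathrm{Inc}(\mathsf K;q_0)$.
\item[B6.] Starting with the state $q_{\mathrm{acc}}$, clear all $k$ registers in order and go to $q_*$.
\end{enumerate}
Let $\hat c(u,b)$ be the configuration with state $q_0$, $\mathsf U=\varepsilon(u)$, $\mathsf K=\varepsilon(b)$ and all other registers $0$. Put $c_u=\hat c(u,0)=(q_0,\varepsilon(u)\mathbf e_1)$ and $c_*=(q_*,0)$.

\begin{lemma}[one round]\label{lem:round}
Let $c'$ be a configuration in state $q_0$.
\begin{enumerate}
\item[(i)] If some tag of $c'$ is not $1$, the run from $c'$ gets stuck in B1--B3.
\item[(ii)] If all tags are $1$ and $\mathsf U,\mathsf K$ have values $u,b$, then $c'\sim\hat c(u,b)$. If $h(u)\le b$, the run from $c'$ reaches $c_*$. If $h(u)>b$, it passes $q_+$ and returns to $q_0$ with all tags $1$ and with values $u$ and $b+1$ in $\mathsf U$ and $\mathsf K$.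
\end{enumerate}
In particular $\hat c(u,b)\sim\hat c(u,b+1)$ for $b<h(u)$, and so $\hat c(u,b)\sim c_u$ for all $b\le h(u)$, $b\in\mathbb N$.
\end{lemma}

\begin{proof}
Each loop in B1--B3 lowers the value of the register it tests and does not raise it, so the run leaves B1--B3 or gets stuck after finitely many moves. To leave B1--B3 it must take a zero branch on every register: on $\mathsf V,\mathsf L,\mathsf W,\mathsf R_i$ in B1, on $\mathsf U$ at $q_1$, on $\mathsf K$ at $q_6$. This forces all tags to be $1$, which proves (i).

In case (ii) the run is never stuck in a state other than $q_*$. After B1 it is in state $q_1$ with $\mathsf U=\varepsilon(u)$, $\mathsf K=\varepsilon(b)$ and all other registers $0$. The run from $\hat c(u,b)$ passes through the same configuration, so $c'\sim\hat c(u,b)$. After B2 and B3 the state is $p_0^\sharp$; the values of $\mathsf U$ and $\mathsf R_1$ are $u$, those of $\mathsf K$ and $\mathsf W$ are $b$, and the others are $0$. In B4 each simulated step of $\mathcal A$ is preceded by a decrement of $\mathsf W$. If $h(u)\le b$, all $h(u)$ steps are carried out, the run reaches $p_*^\sharp=q_{\mathrm{acc}}$, and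 B6 leads to $c_*$. If $h(u)>b$, then after $b$ steps the state is some $p^\sharp$ with $p\ne p_*$ and $\mathsf W=0$; the run goes to $q_+$, raises the value of $\mathsf K$, and enters $q_0$. The configuration reached is equivalent to $\hat c(u,b+1)$ by the first statement of (ii), which gives the last claim.
\end{proof}

Let $\mathcal D$ be the set of terminal configurations other than $c_*$, and call the elements of $\mathcal N=\{c_*\}\cup\mathcal D\cup\{c_u:u\in\mathbb N\}$ \emph{normal}. The configurations $c_u$ are not terminal, so the union is disjoint.

\begin{lemma}\label{lem:labels}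
There is a map $\lambda\colon\mathcal C\to\mathcal N$, computable uniformly in $\mathcal A$, such that:
\begin{enumerate}
\item[(1)] $c\sim\lambda(c)$ for all $c$;
\item[(2)] $c_u\sim c_*$ if and only if $u\in S$;
\item[(3)] $\{c_*\}\cup\mathcal D\cup\{c_u:u\notin S\}$ contains exactly one element of each $\sim$-class;
\item[(4)] if $c=(q,\alpha)$ with $\|\alpha\|\le3^N$ and $\lambda(c)=c_u$, then $u\le2N+3$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The algorithm and (1).} Run $\mathcal M$ from $c$ until it reaches a terminal configuration or the state $q_0$. This happens after finitely many moves: the loops of B1--B3 and B6 are finite as in Lemma~\ref{lem:round}; in B4 the value of $\mathsf W$ drops every two moves and is never raised; and the only way back to an earlier block is the move from $q_+$ to $q_0$. If a terminal configuration is reached, let $\lambda(c)$ be that configuration. Otherwise let $c'$ be the first configuration in state $q_0$ (possibly $c$ itself), and run on until a terminal configuration or the state $q_+$ is reached, which happens by Lemma~\ref{lem:round}. In the first case let $\lambda(c)$ be the terminal configuration.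 In the second case all tags are $1$, and the values $u,b$ of $\mathsf U,\mathsf K$ in $c'$ satisfy $h(u)>b$; put $\lambda(c)=c_u$. Then $c\sim c'\sim\hat c(u,b)\sim c_u$ by Lemma~\ref{lem:round}. Note that the last equivalence runs \emph{backward} along the orbit of $c_u$, and that the algorithm never asks whether $u\in S$.

\emph{(2)} If $h(u)<\infty$, then $c_u\sim\hat c(u,h(u))\sim c_*$ by Lemma~\ref{lem:round}. If $h(u)=\infty$, the run from $c_u$ is an infinite succession of rounds as in Lemma~\ref{lem:round}(ii). It contains no terminal configuration, so it does not meet the orbit $\{c_*\}$ of $c_*$. Moreover it is in state $q_0$ infinitely often, each time with $\mathsf U=\varepsilon(u)$, since $q_0$ occurs only at the beginning of a round.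

\emph{(3)} By (1) and (2) every class is represented. Distinct terminal configurations have disjoint one-point orbits. For $u\notin S$ the orbit of $c_u$ contains no terminal configuration. If $u,u'\notin S$ and the orbits of $c_u$ and $c_{u'}$ meet, the two runs share a tail; it visits $q_0$, and there $\varepsilon(u)=\mathsf U=\varepsilon(u')$, so $u=u'$.

\emph{(4)} If $\lambda(c)=c_u$, the run from $c$ reaches, without entering B6, a configuration $c'$ in which $\mathsf U$ has value $u$. The value of $\mathsf U$ can grow on the way, but only at the expense of $\mathsf V$. Let $\chi$ be the sum of the values of $\mathsf U$ and $\mathsf V$, plus $1$ if the state is $q_2$ or $q_5$. The moves $q_1\to q_2$ and $q_4\to q_5$ lower a value by $1$ and add the extra $1$; the moves $q_2\to q_3$ and $q_5\to q_4$ do the opposite; the move $q_0\to q_0$ lowers $\chi$; the other moves outside B6 change neither the two values nor the extra term. So $u\le\chi(c')\le\chi(c)$. By \eqref{eq:value}, each value $a$ in $c$ satisfies $3^a\le2\cdot3^N+1\le3^{N+1}$, hence $\chi(c)\le2(N+1)+1$.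
\end{proof}

\section{The group}\label{sec:group}

\subsection*{How a group runs the machine}
Encode the configuration $(q,\alpha)$ by the conjugate $x^{-\alpha}t_qx^\alpha$ of a state letter $t_q$, and test it by its commutator with a letter $s$.

\begin{example}\label{ex:onegroup}
For the machine of Example~\ref{ex:one} take letters $x,s,t,t_*$ and a letter for each rule, $\rho$ for the decrementing branch and $\rho'$ for the zero branch, with relations
\[
\rho^{-1}x^3\rho=x,\quad\rho^{-1}(x^{-1}tx)\rho=t,\quad\rho'^{-1}t\rho'=t_*,\quad[\rho,s]=[\rho',s]=[s,t_*]=1 .
\]
With $t_\alpha=x^{-\alpha}tx^\alpha$ we get $\rho^{-1}t_{1+3\ell}\rho=\rho^{-1}x^{-3\ell}t_1x^{3\ell}\rho=x^{-\ell}tx^\ell=t_\ell$. So conjugation by $\rho$, $\rho$, $\rho'$ takes $[s,t_4]$ to $[s,t_1]$, $[s,t]$, $[s,t_*]=1$: the commutator $[s,t_4]$ is trivial because the run from $(q,4)$ reaches $(q_*,0)$.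
\end{example}

Two things are missing. By Example~\ref{ex:toy} we want all the infinitely many commutators $[s,t_c]$ to be central involutions as a consequence of finitely many relations, and we must know that no relations among them hold other than those dictated by the machine. For the second point we build the group from an explicit base by HNN extensions; the first is the subject of Section~\ref{sec:presentation}.

\subsection*{The central subgroup and one copy}
Let $Z$ be the abelian group of exponent $2$, that is, the $\mathbb F_2$-vector space written multiplicatively, generated by elements $z_c$ ($c\in\mathcal C$) subject to $z_c=z_{c'}$ for each move $c\to c'$ and $z_{c_*}=1$. The $\sim$-classes other than that of $c_*$ index a basis, so by Lemma~\ref{lem:labels}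
\begin{equation}\label{eq:basis}
\{z_c:c\in\mathcal D\}\cup\{z_{c_u}:u\notin S\}\ \text{ is a basis of } Z,\qquad z_{c_u}=1\ \text{ for } u\in S .
\end{equation}
For a finite set $I\subseteq\mathcal C$ put $z_I=\prod_{c\in I}z_c$; then $z_Iz_{I'}=z_{I\triangle I'}$, where $\triangle$ is the symmetric difference.

Let $T$ be the free product of groups $\langle t_c\rangle$ of order $2$ over all $c\in\mathcal C$, and let $\Phi=\mathbb Z^k*\langle s\rangle$, where $s$ has infinite order and $\mathbb Z^k$ is written multiplicatively with basis $x_1,\dots,x_k$ and $x^\gamma=\prod_lx_l^{\gamma_l}$. Let $\Phi$ act on $T\times Z$, trivially on $Z$, by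
\begin{equation}\label{eq:action}
x^{-\gamma}t_{(q,\alpha)}x^\gamma=t_{(q,\alpha+\gamma)},\qquad s\,t_c\,s^{-1}=t_cz_c .
\end{equation}
The first formula permutes the free factors of $T$. The second defines an endomorphism of $T\times Z$ because $(t_cz_c)^2=1$, and its square is the identity; so it is an automorphism, and $s^{-1}t_cs=t_cz_c$ as well. As $\Phi$ is a free product, no relation between the two formulas has to be checked. Let $X=(T\times Z)\rtimes\Phi$. Then $Z$ is central in $X$ and $[s,t_c]=t_cz_ct_c=z_c$, so $X$ is generated by the finitely many elements $x_l$, $s$ and $t_q=t_{(q,0)}$ ($q\in\mathcal Q$).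

\subsection*{Three copies}
The device that makes $[s,t_c]$ central with finitely many relations is to make it an element of several commuting copies of $X$ at once. Take three copies $T_i,\Phi_i$ ($i=1,2,3$) with elements $t_{i,c},x_{i,l},x_i^\gamma,s_i$, and let
\[
G_0=(T_1\times T_2\times T_3\times Z)\rtimes(\Phi_1\times\Phi_2\times\Phi_3),
\]
where $\Phi_i$ acts on $T_i\times Z$ by \eqref{eq:action} and trivially on $T_j$ for $j\ne i$. These three actions commute, since all fix $Z$ and each $T_i$ is moved by $\Phi_i$ only. The subgroups $X_i=(T_i\times Z)\rtimes\Phi_i\cong X$ commute pairwise and generate $G_0$, and $Z$ is central. Every $g\in G_0$ is uniquely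
\begin{equation}\label{eq:components}
g=\tau_1\tau_2\tau_3\,z\,f_1f_2f_3,\qquad\tau_i\in T_i,\quad z\in Z,\quad f_i\in\Phi_i ;
\end{equation}
these seven elements are the \emph{components} of $g$.

\subsection*{Shift letters}
In $G_0$ the element $s_1s_2^{-1}$ commutes with every product $t_{1,c}t_{2,c}$, because the two factors $z_c$ cancel; this family of relations will force centrality. To derive it from the finitely many relations with $c=(q,0)$ we need elements that shift $c$ and commute with $s_1s_2^{-1}$. The elements $x_{1,l}x_{2,l}$ shift $c$ but do not commute with $s_1s_2^{-1}$, so we adjoin new letters.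

Let $*$ denote the isomorphisms $T_1\to T_2$, $t_{1,c}\mapsto t_{2,c}$, and $\Phi_1\to\Phi_2$, $x_{1,l}\mapsto x_{2,l}$, $s_1\mapsto s_2^{-1}$. Their graphs $T_\Delta=\{\tau\tau^*:\tau\in T_1\}\cong T$ and $\Phi_\Delta=\{ff^*:f\in\Phi_1\}\cong\Phi$ are generated by the elements $t_{\Delta,c}=t_{1,c}t_{2,c}$, respectively by $\delta_l=x_{1,l}x_{2,l}$ and $\eta=s_1s_2^{-1}$. With $\delta^\gamma=x_1^\gamma x_2^\gamma$,
\[
\delta^{-\gamma}t_{\Delta,(q,\alpha)}\delta^\gamma=t_{\Delta,(q,\alpha+\gamma)},\qquad\eta\,t_{\Delta,c}\,\eta^{-1}=(t_{1,c}z_c)(t_{2,c}z_c)=t_{\Delta,c}.
\]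
So $\Phi_\Delta$ normalizes $T_\Delta$, and $D_2=T_\Delta\rtimes\Phi_\Delta$ is a subgroup. It commutes with $X_3$. An element $\tau\tau^*ff^*$ of $D_2$ that lies in $X_3$ has $\tau=f=1$ by uniqueness in \eqref{eq:components}. Hence $P_2=D_2X_3$ is the direct product $D_2\times X_3$, and
\begin{equation}\label{eq:P2}
P_2=\{g\in G_0:\tau_2=\tau_1^*,\ f_2=f_1^*\}.
\end{equation}
Let $\theta_{2,l}$ be the identity on $\Phi_\Delta$ and $X_3$ and the shift $t_{\Delta,(q,\alpha)}\mapsto t_{\Delta,(q,\alpha+\mathbf e_l)}$ on $T_\Delta$. The shift commutes with conjugation by each $\delta_m$, which is another shift, and with conjugation by $\eta$, which is trivial on $T_\Delta$; by (F5), $\theta_{2,l}$ is an automorphism of $P_2$. In terms of components, it shifts all indices in $\tau_1$ and $\tau_2$ by $\mathbf e_l$ and fixes the other five components. Let $\xi_{2,l}$ ($1\le l\le k$) be a stable letter for $\theta_{2,l}\colon P_2\to P_2$. Interchanging the indices $2$ and $3$ gives $P_3=D_3\times X_2$, $\theta_{3,l}$ and $\xi_{3,l}$.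

\begin{remark}
The third copy is there to make $P_2$ finitely generated. The letter $\xi_{2,l}$ has to commute with $Z$, but $D_2\times Z$ is not finitely generated, because its quotient $Z$ has the infinitely many basis elements $z_{(q_*,\alpha)}$, $\alpha\ne0$. The finitely generated group $X_3$ contains $Z$ and commutes with $D_2$.
\end{remark}

\subsection*{Rule letters}
Fix a rule $\nu$. For $\ell\in\Lambda_\nu$ let $c(\ell)\to c'(\ell)$ be the move \eqref{eq:rule}. Both $\ell\mapsto c(\ell)$ and $\ell\mapsto c'(\ell)$ are injective, the second because $\phi_\nu$ is. Put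
\begin{align*}
T(\nu)&=\langle t_{1,c(\ell)}:\ell\in\Lambda_\nu\rangle, & \Phi(\nu)&=\langle s_1,\ x_1^\ell:\ell\in\Lambda_\nu\rangle,\\
T'(\nu)&=\langle t_{1,c'(\ell)}:\ell\in\Lambda_\nu\rangle, & \Phi'(\nu)&=\langle s_1,\ x_1^{\phi_\nu(\ell)}:\ell\in\Lambda_\nu\rangle .
\end{align*}
By (F5), $T(\nu)$ and $T'(\nu)$ are the free products of the listed groups of order $2$, while $\Phi(\nu)\cong\Lambda_\nu*\langle s_1\rangle$ and $\Phi'(\nu)\cong\phi_\nu(\Lambda_\nu)*\langle s_1\rangle$. By \eqref{eq:action}, for $\ell,\ell'\in\Lambda_\nu$,
\begin{equation}\label{eq:compat}
\begin{aligned}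
x_1^{-\ell'}t_{1,c(\ell)}x_1^{\ell'}&=t_{1,c(\ell+\ell')}, & s_1t_{1,c(\ell)}s_1^{-1}&=t_{1,c(\ell)}z_{c(\ell)},\\
x_1^{-\phi_\nu(\ell')}t_{1,c'(\ell)}x_1^{\phi_\nu(\ell')}&=t_{1,c'(\ell+\ell')}, & s_1t_{1,c'(\ell)}s_1^{-1}&=t_{1,c'(\ell)}z_{c'(\ell)} .
\end{aligned}
\end{equation}
So $\Phi(\nu)$ normalizes $T(\nu)\times Z$, and
\begin{equation}\label{eq:H}
H_\nu=(T(\nu)\times T_2\times T_3\times Z)\rtimes(\Phi(\nu)\times\Phi_2\times\Phi_3)=\{g\in G_0:\tau_1\in T(\nu),\ f_1\in\Phi(\nu)\}
\end{equation}
is a subgroup of $G_0$; the subgroup $H'_\nu$ is defined by the same formula with $T'(\nu)$ and $\Phi'(\nu)$. Define $\psi_\nu\colon H_\nu\to H'_\nu$ by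
\[
t_{1,c(\ell)}\mapsto t_{1,c'(\ell)},\qquad x_1^\ell\mapsto x_1^{\phi_\nu(\ell)},\qquad s_1\mapsto s_1,
\]
and as the identity on $Z,T_2,T_3,\Phi_2,\Phi_3$. This is an isomorphism on each of the two factors of the semidirect product, so by (F5) it is an isomorphism of groups once it is compatible with the actions. On pairs of generators that involve the copies $2$, $3$ or $Z$, either $\psi_\nu$ fixes both generators or the action is trivial on both sides. The remaining pairs are those in \eqref{eq:compat}, and $\psi_\nu$ takes the first line to the second because $z_{c(\ell)}=z_{c'(\ell)}$. This is the one place where the defining relations of $Z$ are needed. Let $\rho_\nu$ be a stable letter for $\psi_\nu$.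

\subsection*{The group $G$}
Let $G$ be the HNN extension of $G_0$ with all stable letters $\xi_{2,l},\xi_{3,l},\rho_\nu$. All associated subgroups contain $Z$ and all isomorphisms fix it pointwise, so $Z$ is central in $G$; and $Z\le G_0$ embeds in $G$ by (F4).

\section{A finite presentation}\label{sec:presentation}

Let $\mathcal P$ have the generators $x_{i,l},t_{i,q},s_i$ (``copy $i$'', $i=1,2,3$), $\xi_{2,l},\xi_{3,l}$ and $\rho_\nu$. For $\alpha\in\mathbb Z^k$ let $x_i^\alpha$ be the word $x_{i,1}^{\alpha_1}\cdots x_{i,k}^{\alpha_k}$, let $x_i^{-\alpha}$ be its inverse, and let $t_{i,(q,\alpha)}$ abbreviate $x_i^{-\alpha}t_{i,q}x_i^\alpha$. The relations are: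
\begin{enumerate}
\item[(R1)] $[x_{i,l},x_{i,m}]=1$; $t_{i,q}^2=1$; the generators of copy $i$ commute with those of copy $j\ne i$.
\item[(R2)] For $\{i,j\}=\{2,3\}$: $s_1s_i^{-1}$ commutes with $t_{1,q}t_{i,q}$; $\xi_{i,l}$ commutes with all $x_{1,m}x_{i,m}$, with $s_1s_i^{-1}$, and with the generators of copy $j$; and
\[
\xi_{i,l}^{-1}(t_{1,q}t_{i,q})\xi_{i,l}=(x_{1,l}x_{i,l})^{-1}(t_{1,q}t_{i,q})(x_{1,l}x_{i,l}).
\]
\item[(R3)] For each rule $\nu$: $\rho_\nu$ commutes with $s_1$ and with the generators of copies $2$ and $3$; $\rho_\nu^{-1}x_1^\ell\rho_\nu=x_1^{\phi_\nu(\ell)}$ for $\ell$ in a fixed basis of $\Lambda_\nu$; and $\rho_\nu^{-1}t_{1,(q_\nu,\omega_\nu)}\rho_\nu=t_{1,(q'_\nu,\omega'_\nu)}$.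
\item[(R4)] $[s_1,t_{1,q_*}]=1$.
\end{enumerate}
This is a finite presentation, and it can be written down from the program of $\mathcal A$.

\begin{lemma}\label{lem:presentation}
$\mathcal P$ is a presentation of $G$, each generator corresponding to the element of the same name.
\end{lemma}

\begin{proof}
Let $\Gamma$ be the group presented by $\mathcal P$, and let $\Gamma_i\le\Gamma$ be generated by copy $i$; by (R1) the $\Gamma_i$ commute pairwise. In $G$, (R1) holds in $G_0$; the first relation of (R2) is $\eta t_{\Delta,c}\eta^{-1}=t_{\Delta,c}$; the other relations in (R2) and (R3) are instances of the HNN relations; and (R4) is $z_{c_*}=1$. The elements named generate $G$, so there is a surjection $\Gamma\to G$. To construct the inverse we work in $\Gamma$. Let $c=(q,\alpha)$, $\delta_l=x_{1,l}x_{2,l}$, $\eta=s_1s_2^{-1}$, $\xi_l=\xi_{2,l}$ and $\tau=t_{1,q}t_{2,q}$.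

\emph{Step 1: $\eta$ commutes with $t_{1,c}t_{2,c}$.} By (R1) the $\delta_l$ commute and $t_{1,c}t_{2,c}=\delta^{-\alpha}\tau\delta^\alpha$. By (R2), $\xi_l^{-1}\tau\xi_l=\delta_l^{-1}\tau\delta_l$. Multiplying this on the left by $\xi_l\delta_l=\delta_l\xi_l$ and on the right by the inverse gives $\delta_l\tau\delta_l^{-1}=\xi_l\tau\xi_l^{-1}$. If $\alpha=\pm\mathbf e_l+\alpha'$, then, since $\xi_l$ commutes with all $\delta_m$,
\[
\delta^{-\alpha}\tau\delta^\alpha=\delta^{-\alpha'}\xi_l^{\mp1}\tau\xi_l^{\pm1}\delta^{\alpha'}=\xi_l^{\mp1}\bigl(\delta^{-\alpha'}\tau\delta^{\alpha'}\bigr)\xi_l^{\pm1}.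
\]
By induction on $\sum_l|\alpha_l|$, the element $t_{1,c}t_{2,c}$ is a conjugate of $\tau$ by a product of letters $\xi_l^{\pm1}$. Both $\tau$ and the $\xi_l$ commute with $\eta$.

\emph{Step 2: $\zeta_c=[s_1,t_{1,c}]$ is central, $\zeta_c^2=1$, and $[s_i,t_{i,c}]=\zeta_c$ for $i=1,2,3$.} Step 1 says that $(s_1t_{1,c}s_1^{-1})(s_2^{-1}t_{2,c}s_2)=t_{1,c}t_{2,c}$. So
\[
y:=t_{1,c}^{-1}\,s_1t_{1,c}s_1^{-1}=t_{2,c}\,(s_2^{-1}t_{2,c}s_2)^{-1}
\]
lies in $\Gamma_1\cap\Gamma_2$ and therefore commutes with $\Gamma_1,\Gamma_2,\Gamma_3$. Hence $\zeta_c=t_{1,c}\,y\,t_{1,c}^{-1}=y$. Since $t_{1,c}^2=1$, we have $\zeta_c^2=(t_{1,c}\zeta_c)^2=(s_1t_{1,c}s_1^{-1})^2=1$. The second expression for $y$ gives $s_2^{-1}t_{2,c}s_2=\zeta_ct_{2,c}$; conjugating by $s_2$ gives $t_{2,c}=\zeta_c\,s_2t_{2,c}s_2^{-1}$, that is, $[s_2,t_{2,c}]=\zeta_c^{-1}=\zeta_c$. The relations (R2) are symmetric in the indices $2$ and $3$, so Step 1 and this computation with $3$ in place of $2$ give $[s_3,t_{3,c}]=\zeta_c$. Thus $\zeta_c\in\Gamma_1\cap\Gamma_2\cap\Gamma_3$. It commutes with $\xi_{2,l}$, which centralizes $\Gamma_3$, and with $\xi_{3,l}$ and $\rho_\nu$, which centralize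 $\Gamma_2$. So $\zeta_c$ is central.

\emph{Step 3: the $\zeta_c$ satisfy the relations of $Z$.} Both sides of $\rho_\nu^{-1}x_1^\ell\rho_\nu=x_1^{\phi_\nu(\ell)}$ are homomorphisms in $\ell$, so this holds for all $\ell\in\Lambda_\nu$. For the move $c=c(\ell)\to c'=c'(\ell)$ of the rule $\nu$,
\[
\rho_\nu^{-1}t_{1,c}\rho_\nu=\rho_\nu^{-1}x_1^{-\ell}t_{1,(q_\nu,\omega_\nu)}x_1^\ell\rho_\nu=x_1^{-\phi_\nu(\ell)}t_{1,(q'_\nu,\omega'_\nu)}x_1^{\phi_\nu(\ell)}=t_{1,c'} .
\]
As $\rho_\nu$ commutes with $s_1$ and $\zeta_c$ is central, $\zeta_c=\rho_\nu^{-1}[s_1,t_{1,c}]\rho_\nu=[s_1,t_{1,c'}]=\zeta_{c'}$. By (R4), $\zeta_{c_*}=1$. So $z_c\mapsto\zeta_c$ defines a homomorphism from $Z$ to the center of $\Gamma$.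

\emph{Step 4: the inverse map.} Send $t_{i,c}\in T_i$ to the element $t_{i,c}\in\Gamma_i$, whose square is $1$, and $z_c$ to $\zeta_c$. The images of $T_1,T_2,T_3,Z$ commute, so this is a homomorphism on their product. By (R1), sending $x_{i,l},s_i$ to the elements of the same name is a homomorphism on $\Phi_1\times\Phi_2\times\Phi_3$. Compatibility holds: in $\Gamma$, $x_{i,l}^{-1}t_{i,(q,\alpha)}x_{i,l}=t_{i,(q,\alpha+\mathbf e_l)}$ by (R1), $s_it_{i,c}s_i^{-1}=[s_i,t_{i,c}]t_{i,c}=t_{i,c}\zeta_c$ by Step 2, different copies commute, and the $\zeta_c$ are central. By (F5) we obtain $G_0\to\Gamma$. An HNN relation $\sigma^{-1}p\sigma=\psi(p)$ needs checking only for $p$ in a generating set of the associated subgroup. The group $P_2$ is generated by the $\delta_m$, $\eta$, the $t_{1,q}t_{2,q}$ and the generators of $X_3$, and $P_3$ by the same list with $2$ and $3$ interchanged. By \eqref{eq:compat} and $Z\le X_2$, the group $H_\nu$ is generated by $s_1$, the $x_1^\ell$ with $\ell$ in the basis of $\Lambda_\nu$, the element $t_{1,(q_\nu,\omega_\nu)}$ and the generators of $X_2$ and $X_3$. For these generators the relations are (R2) and (R3).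 So there is a homomorphism $G\to\Gamma$, and it is inverse to $\Gamma\to G$ because both preserve the names of the generators.
\end{proof}

For $c\in\mathcal C$ let $w_c$ be the word $[s_1,t_{1,c}]$; it represents $z_c$. Put
\[
w_u=w_{c_u}=\bigl[\,s_1,\ x_{1,1}^{-\varepsilon(u)}\,t_{1,q_0}\,x_{1,1}^{\varepsilon(u)}\,\bigr],\qquad|w_u|=2\bigl(2\varepsilon(u)+2\bigr)=2\cdot3^u+2 .
\]

\section{Words that represent central elements}\label{sec:central}

A trivial word $v$ represents in particular an element of $Z$. We need to express it effectively through the $z_c$, and to know that a short word involves only configurations of bounded norm, so that by Lemma~\ref{lem:labels}(4) only hard words $w_u$ with small $u$ appear. Equality in $Z$ may be undecidable. The point is that by \eqref{eq:P2} and \eqref{eq:H} membership in the associated subgroups does not depend on the component $z$, so pinches can be found and removed while $z$ is carried along as a formal product.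

\begin{lemma}\label{lem:central}
There is an algorithm, uniform in $\mathcal A$, which for a word $v$ over the generators of $\mathcal P$ decides whether $v$ represents an element of $Z$, and if so returns a finite set $I\subseteq\mathcal C$ such that $v=z_I$ in $G$ and $\|\alpha\|\le3^{|v|}$ for all $(q,\alpha)\in I$. In particular $G/Z$ has solvable word problem.
\end{lemma}

\begin{proof}
A \emph{record} is a tuple $(\tau_1,\tau_2,\tau_3;I;f_1,f_2,f_3)$, where $\tau_i\in T_i$ and $f_i\in\Phi_i$ are given by their normal forms and $I\subseteq\mathcal C$ is finite. It represents $\tau_1\tau_2\tau_3\,z_I\,f_1f_2f_3\in G_0$. Its \emph{size} is the least $M\in\mathbb N$ such that each $f_i$ has word length at most $M$ in the generators $x_{i,l},s_i$, and $\|\alpha\|\le M$ for every $(q,\alpha)$ that belongs to $I$ or is the index of a syllable of some $\tau_i$. The word length of $f_i$ is the sum of $\sum_l|\gamma_l|$ over its syllables $x_i^\gamma$ and of $|n|$ over its syllables $s_i^n$.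

\emph{Products.} From records of sizes $M,M'$ for $g,g'$ one can compute a record of size at most $M+M'$ for $gg'$. Indeed,
\[
gg'=\Bigl(\prod_{i=1}^3\tau_i\cdot f_i\tau_i'f_i^{-1}\Bigr)z_Iz_{I'}\prod_{i=1}^3f_if_i' .
\]
Write $f_i$ as a word of at most $M$ letters and conjugate a syllable $t_{i,c}$ of $\tau_i'$ by these letters one after the other, starting from the last. By \eqref{eq:action}, a letter $x_{i,l}^{\pm1}$ changes one coordinate of the current index by $1$, and a letter $s_i^{\pm1}$ produces a central factor $z_{c'}$, where $c'$ is the current index. All indices that occur have norm at most $M'+M$. Collect the factors $z_{c'}$, $z_I$, $z_{I'}$ into one set by symmetric differences, and bring the $T_i$-components to normal form, which only cancels pairs of equal syllables. The elements $f_if_i'$ have length at most $M+M'$.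

\emph{Associated subgroups.} Whether the element represented by a record lies in $P_2$ or $P_3$ is decided by comparing normal forms, by \eqref{eq:P2}. By \eqref{eq:H} and (F5), it lies in $H_\nu$ if and only if every syllable of $\tau_1$ has an index of the form $c(\ell)$ and every syllable $x_1^\gamma$ of $f_1$ has $\gamma\in\Lambda_\nu$; it lies in $H'_\nu$ if and only if the same holds with $c'(\ell)$ and $\phi_\nu(\Lambda_\nu)$. By the table after \eqref{eq:rule}, these are conditions on a state and on one coordinate (a congruence modulo $3$, an equation, or no condition).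

\emph{Isomorphisms.} From a record of size $M$ for an element $g$ in the domain of one of the maps $\theta_{i,l}^{\pm1}$, $\psi_\nu^{\pm1}$ one can compute a record of size at most $3M+1$ for the image, with the same set $I$. The maps $\theta_{i,l}^{\pm1}$ shift the indices in $\tau_1$ and $\tau_i$ by $\pm\mathbf e_l$ and change nothing else, so the new size is at most $M+1$. The maps $\psi_\nu^{\pm1}$ change only $\tau_1$ and $f_1$. In the indices of $\tau_1$ they change the state and replace one coordinate $\alpha_j$ by $3\alpha_j+1$, $(\alpha_j-1)/3$ or $\alpha_j$, of absolute value at most $3M+1$. In the syllables $x_1^\gamma$ of $f_1$ they multiply $\gamma_j$ by $3$, $1/3$ or $1$, so the length of $f_1$ is at most tripled.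

\emph{Removing pinches.} Let $N=|v|$ and write $v=g_0\sigma_1g_1\cdots\sigma_ng_n$, where the $\sigma_j$ are stable letters or their inverses and the $g_j$ are words in the generators of $G_0$. These generators and their inverses have records of size at most $1$, and the empty word has a record of size $0$, so we can compute a record of size $M_j\le|g_j|$ for each $g_j$. Let $\Psi=n+\sum_jM_j$; initially $\Psi\le N$. Search for a pinch $\sigma_jg_j\sigma_{j+1}$ with the membership tests. If there is one, it equals an element $g'\in G_0$ with a record of size at most $3M_j+1$. Replace $g_{j-1}\sigma_jg_j\sigma_{j+1}g_{j+1}$ by a record for $g_{j-1}g'g_{j+1}$, of size at most $M_{j-1}+3M_j+1+M_{j+1}$. This lowers $n$ by $2$ and changes $\Psi$ to at most $\Psi+2M_j-1\le3\Psi$. After at most $N/2$ replacements no pinch is left. If then $n\ge1$, Britton's lemma shows that $v\notin G_0$, so $v\notin Z$. If $n=0$, we have a single record for $v$, of size at most $N3^{N/2}\le3^N$, as $N^2\le3^N$. By uniqueness in \eqref{eq:components}, $v\in Z$ if and only if all $\tau_i$ and $f_i$ are trivial, and then $v=z_I$.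
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
From an index of $S$ we obtain $\mathcal A$ by (F3), then $\mathcal M$, $\mathcal P$, the words $w_c$, and the algorithms of Lemmas~\ref{lem:labels} and~\ref{lem:central}. The word $w_u$ represents $z_{c_u}$ and $Z$ embeds in $G$, so (a) follows from \eqref{eq:basis} and the length computed in Section~\ref{sec:presentation}.

\emph{The function $E$.} Let $v$ be a word that represents an element of $Z$, and let $I$ be the set returned by Lemma~\ref{lem:central}. Compute $\lambda(c)$ for $c\in I$, and let $J=J(v)$ be the set of normal configurations other than $c_*$ that occur an odd number of times among these values. By Lemma~\ref{lem:labels}(1), $z_c=z_{\lambda(c)}$. Since $z_{c_*}=1$ and $Z$ has exponent $2$, this gives $v=z_I=z_J$ in $G$; exponent $2$ is what makes each normal configuration count at most once. Again by exponent $2$, the word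
\[
\hat v=v\cdot\prod_{c\in J}w_c
\]
(the product taken in a fixed order) is trivial in $G$. So (F1) computes its area. Let $E(N)$ be the maximum of $\operatorname{Area}(\hat v)$ over the finitely many words $v$ with $|v|\le N$ that represent elements of $Z$; the empty word is one of them. Then $E$ is total, computable and nondecreasing, and its computation never asks whether a number belongs to $S$: the word $\hat v$ is known to be trivial whichever of the $w_u$ occurring in it are.

\emph{The word problem.} In $z_J$ the factors $z_{c_u}$ with $u\in S$ are trivial and the others are distinct elements of the basis \eqref{eq:basis}. Therefore, for any word $v$,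
\begin{equation}\label{eq:wp}
v=1\text{ in }G\iff v\in Z\ \text{ and }\ J(v)\subseteq\{c_u:u\in S\}.
\end{equation}
If $S$ is recursive, the right side is decidable, which proves (c).

\emph{The area bound.} Let $v=1$ in $G$ with $|v|\le N$. By \eqref{eq:wp}, $J(v)=\{c_u:u\in J_0\}$ with $J_0\subseteq S$. Each $c_u$ with $u\in J_0$ is $\lambda(q,\alpha)$ for some $(q,\alpha)\in I$, and $\|\alpha\|\le3^N$, so $u\le2N+3$ by Lemma~\ref{lem:labels}(4). The word $v$ is freely equal to $\hat v\cdot(\prod_{u\in J_0}w_u)^{-1}$. Hence
\[
\operatorname{Area}(v)\le\operatorname{Area}(\hat v)+\sum_{u\in J_0}\operatorname{Area}(w_u)\le E(N)+\sum_{u\in S,\ u\le2N+3}\operatorname{Area}(w_u),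
\]
which is (b).
\end{proof}

\begin{thebibliography}{9}

\bibitem{LS}
Lyndon--Schupp, Ch.~V.

\bibitem{Ol}
Alexander Olshanskii, \emph{Space functions of groups}, arXiv:1011.0118 (2010).

\end{thebibliography}
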